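\title{Two measures of weak noncompactness on $C(K)$ and the Cantor--Bendixson height}

\begin{abstract}
For a bounded subset $A$ of a Banach space $X$, let $\omega(A)$ be the distance from $A$ to the weakly compact subsets of $X$, and let $\operatorname{wk}(A)$ be the distance from the weak$^*$ closure of $A$ in $X^{**}$ to $X$. Always $\operatorname{wk}\le\omega$, with equality on $c_0(\Gamma)$. Ka\v{c}ena, Kalenda and Spurn\'y asked whether the two quantities are equal, or at least equivalent, on spaces $C(K)$ and on $L_1$ preduals. We construct a countable compact space $K$ such that they are not equivalent on $C(K)$, which answers the question in the negative for both classes. For compact metrizable $K$ we show that they are equivalent on $C(K)$ if and only if $K$ has finite Cantor--Bendixson height, and that the best constant grows linearly with the height.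
\end{abstract}

\section{Introduction}\label{sec:intro}

Scalars are real or complex. Let $X$ be a Banach space, canonically embedded in $X^{**}$. For nonempty subsets $A,B$ of a Banach space put
\[
\widehat d(A,B)=\sup_{a\in A}\operatorname{dist}(a,B).
\]
For a nonempty bounded set $A\subset X$, with weak$^*$ closure $\overline A^{w^*}$ in $X^{**}$, define
\[
\omega(A)=\inf\{\widehat d(A,L): L\subset X\text{ weakly compact}\},\qquad
\operatorname{wk}(A)=\widehat d\bigl(\overline A^{w^*},X\bigr).
\]
When the ambient space matters we write $\omega_X$ and $\operatorname{wk}_X$.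

Both quantities measure how far $A$ is from being relatively weakly compact. The set $\overline A^{w^*}$ is weak$^*$ compact, and the weak$^*$ topology induces the weak topology on $X$; hence $A$ is relatively weakly compact exactly when $\overline A^{w^*}\subset X$, that is, when $\operatorname{wk}(A)=0$. Moreover,
\begin{equation}\label{eq:easy}
\operatorname{wk}(A)\le\omega(A).
\end{equation}
Indeed, if $L\subset X$ is weakly compact and $\widehat d(A,L)<r$, then $A$ lies in the weak$^*$ compact set $L+rB_{X^{**}}$, and so does $\overline A^{w^*}$. Since $\omega(A)=0$ for relatively weakly compact $A$, the two quantities vanish on the same sets. They differ in what they demand. To bound $\operatorname{wk}(A)$ one approximates each weak$^*$ cluster point of $A$ by an element of $X$, with no relation between the choices made for different cluster points. To bound $\omega(A)$ one must approximate all elements of $A$ at once, by vectors whose cluster points lie in $X$ exactly. We call $\omega$ and $\operatorname{wk}$ \emph{equivalent on $X$} if there is a constant $C>0$ with $\omega(A)\le C\operatorname{wk}(A)$ for all bounded $A\subset X$.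

It is known that $\omega=\operatorname{wk}$ on $c_0(\Gamma)$ for every set $\Gamma$: one cuts off the small coordinates of every element of $A$ (the argument is recalled in Section~\ref{sec:upper}). A Banach space $X$ is an \emph{$L_1$ predual} if $X^*$ is isometric to $L^1(\mu)$ for some measure $\mu$, and $c_0(\Gamma)$, with dual $\ell_1(\Gamma)$, is the simplest example. Let $C(K)$ denote the space of continuous scalar functions on a compact Hausdorff space $K$ with the supremum norm. The following problem is posed in \cite{KKS}.

\begin{quote}
\emph{Let $X=C(K)$ or, more generally, let $X$ be an $L_1$ predual. Are $\omega$ and $\operatorname{wk}$ equal, or at least equivalent, on $X$?}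
\end{quote}

The case of $c_0(\Gamma)$ suggests a positive answer, at least for small $K$. Let $K'$ be the set of nonisolated points of $K$. It is closed, and the \emph{Cantor--Bendixson derivatives} of $K$ are defined by $K^{(0)}=K$, $K^{(i+1)}=(K^{(i)})'$. We say that $K$ has \emph{finite height} if $K^{(n)}=\emptyset$ for some $n$, and the least such $n$ is the \emph{height}. The functions in $C(K)$ that vanish on $K'$ form a copy of $c_0(K\setminus K')$, so for $K$ of height $n$ the space $C(K)$ is assembled from $n$ layers of type $c_0(\Gamma)$, and one can truncate layer by layer. This works, but each layer adds $2$ to the constant. One would expect this loss to be a defect of the method that a better truncation removes. It is not: the loss is real, up to a bounded factor, and this decides the problem.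

\begin{theorem}\label{thm:main}
There is a countable compact space $K$ such that $\omega$ and $\operatorname{wk}$ are not equivalent on $C(K)$; in particular they are not equal. The space $C(K)$ is an $L_1$ predual, with $C(K)^*=\ell_1(K)$. Thus both equality and equivalence fail in the class of spaces $C(K)$ and in the class of $L_1$ preduals.
\end{theorem}

For a compact space $K$ let $\kappa(K)\in[0,\infty]$ be the least $C\ge0$ such that $\omega(A)\le C\operatorname{wk}(A)$ for all bounded $A\subset C(K)$, with $\kappa(K)=\infty$ if there is no such $C$. If $H\subset K$ is closed, an \emph{extension operator} is a linear map $E:C(H)\to C(K)$ with $(Ef)|_H=f$ for all $f$. A \emph{Corson compact} is a compact space homeomorphic to a set of countably supported points of some product $\mathbb R^\Gamma$; it is a standard fact that this class contains the Eberlein compacts, the spaces homeomorphic to weakly compact subsets of Banach spaces.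

\begin{theorem}\label{thm:height}
Let $K$ be a compact Hausdorff space.
\begin{itemize}
\item[(1)] If $K$ contains a closed metrizable set $H$ with $H^{(2N)}\ne\emptyset$, where $N\ge2$, then $\kappa(K)\ge\frac{N-1}2$.
\item[(2)] If $K^{(n)}=\emptyset$ for some $n\ge1$, and for each $j\ge0$ with $K^{(j+1)}\ne\emptyset$ there is a bounded extension operator $C(K^{(j+1)})\to C(K^{(j)})$ (this is automatic if $K$ is metrizable), then $\kappa(K)\le2(n-1)$.
\item[(3)] If $K$ is metrizable, then $\omega$ and $\operatorname{wk}$ are equivalent on $C(K)$ if and only if $K$ has finite height. If $K^{(n)}=\emptyset\ne K^{(n-1)}$, then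
\[
\tfrac12\Bigl(\Bigl\lfloor\tfrac{n-1}2\Bigr\rfloor-1\Bigr)\le\kappa(K)\le2(n-1).
\]
\item[(4)] If $K$ is a Corson compact with $K^{(n)}\ne\emptyset$ for all $n\in\mathbb N$, then $\omega$ and $\operatorname{wk}$ are not equivalent on $C(K)$.
\end{itemize}
In particular, equivalence fails on $C[0,1]$, on $C(\{0,1\}^{\mathbb N})$ and on $C([0,\omega^\omega])$.
\end{theorem}

We have not tried to optimize the constants; the point is the linear growth in the height. Section~\ref{sec:jumps} shows the mechanism behind the lower bounds on a space of height $3$. Section~\ref{sec:KN} builds spaces $K_N$ of finite height on which the ratio $\omega/\operatorname{wk}$ is at least $\frac{N-1}2$ and proves Theorem~\ref{thm:main}. Section~\ref{sec:upper} proves the upper bound (2), and Section~\ref{sec:copies} finds copies of $K_N$ in other spaces and proves (1), (3) and (4).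

\section{Operators, subspaces and standard facts}\label{sec:tools}

Compact spaces are Hausdorff and nonempty, $\mathbb N=\{1,2,\dots\}$, and $\mathbb N^*=\mathbb N\cup\{\infty\}$ is the one-point compactification of $\mathbb N$. The symbol $\mathbf 1[\,\cdot\,]$ stands for $1$ if the statement in brackets is true and for $0$ otherwise. We use the following textbook facts.

\begin{itemize}
\item \emph{Measures.} The dual of $C(K)$ is the space of Radon measures on $K$ with the total variation norm, and $\delta_x$ is the evaluation at $x$. By dominated convergence, a bounded \emph{sequence} in $C(K)$ that converges pointwise to a continuous function converges to it weakly.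
\item \emph{Countable spaces.} A countable compact space $K$ is metrizable, since countably many continuous functions separate its points. Every Radon measure $\mu$ on $K$ equals $\sum_{x}\mu(\{x\})\delta_x$ and has norm $\sum_x|\mu(\{x\})|$. Hence $C(K)^*=\ell_1(K)$ and $C(K)^{**}=\ell_\infty(K)$, and on bounded subsets of $\ell_\infty(K)$ the weak$^*$ topology is the metrizable topology of pointwise convergence.
\item \emph{Eberlein--\v{S}mulian theorem.} A subset of a Banach space is relatively weakly compact if every sequence in it has a weakly convergent subsequence.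
\item \emph{Grothendieck's theorem} (1952). A bounded subset of $C(K)$ that is relatively compact in $C(K)$ for the topology of pointwise convergence is relatively weakly compact.
\item \emph{Borsuk--Dugundji theorem.} If $H$ is a closed subset of a compact metrizable space $Q$, there is an extension operator $C(H)\to C(Q)$ of norm one.
\item \emph{Ultralimits.} Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$. Every sequence $(\xi_n)$ in a compact space has a unique limit $\xi$ along $\mathcal U$, characterized by $\{n:\xi_n\in V\}\in\mathcal U$ for every neighborhood $V$ of $\xi$. Members of $\mathcal U$ are infinite, so each such $V$ contains $\xi_n$ for arbitrarily large $n$.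
\end{itemize}
We also use that $F\subset G$ implies $F^{(i)}\subset G^{(i)}$ for closed sets $F,G$.

The first lemma moves examples from one space to another.

\begin{lemma}\label{lem:op}
Let $U:X\to Y$ be a bounded linear operator and $A\subset X$ bounded. Then $\omega(UA)\le\|U\|\,\omega(A)$ and $\operatorname{wk}(UA)\le\|U\|\operatorname{wk}(A)$. Consequently, if $E:X\to Y$ and $R:Y\to X$ have norm at most $1$ and $RE=\mathrm{id}_X$, then $\omega(EA)=\omega(A)$ and $\operatorname{wk}(EA)=\operatorname{wk}(A)$.
\end{lemma}

\begin{proof}
If $L\subset X$ is weakly compact, so is $UL$, and $\operatorname{dist}(Ua,UL)\le\|U\|\operatorname{dist}(a,L)$. The operator $U^{**}$ extends $U$ and is weak$^*$-to-weak$^*$ continuous, so $U^{**}(\overline A^{w^*})$ is a weak$^*$ compact set containing $UA$, and therefore containing $\overline{UA}^{w^*}$. For $F\in\overline A^{w^*}$ and $x\in X$ we have $\|U^{**}F-Ux\|\le\|U\|\,\|F-x\|$, which gives the second inequality. Finally $\omega(EA)\le\omega(A)=\omega(REA)\le\omega(EA)$, and the same chain holds for $\operatorname{wk}$.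
\end{proof}

The second lemma says that $\operatorname{wk}$ hardly depends on the ambient space. The counterexample exploits the fact that $\omega$ has no such property (Remark~\ref{rem:ambient}).

\begin{lemma}\label{lem:sub}
If $Y$ is a closed subspace of a Banach space $Z$ and $A\subset Y$ is bounded, then $\operatorname{wk}_Y(A)\le2\operatorname{wk}_Z(A)$.
\end{lemma}

\begin{proof}
The second adjoint of the inclusion $Y\to Z$ identifies $Y^{**}$, isometrically and weak$^*$ homeomorphically, with the space $Y^{\perp\perp}$ of functionals in $Z^{**}$ that vanish on $Y^\perp\subset Z^*$. So the weak$^*$ closure of $A$ is the same in $Y^{**}$ and in $Z^{**}$. Let $F\in\overline A^{w^*}$, let $d>\operatorname{wk}_Z(A)$ and choose $z\in Z$ with $\|F-z\|\le d$. By the Hahn--Banach theorem, and because $F$ vanishes on $Y^\perp$,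
\[
\operatorname{dist}(z,Y)=\sup_{z^*\in Y^\perp,\ \|z^*\|\le1}|z^*(z)|=\sup_{z^*\in Y^\perp,\ \|z^*\|\le1}|(z-F)(z^*)|\le d .
\]
Hence $\operatorname{dist}(F,Y)\le\|F-z\|+\operatorname{dist}(z,Y)\le2d$.
\end{proof}

\begin{lemma}\label{lem:ext}
If $H$ is a closed metrizable subset of a compact space $K$, there is an extension operator $E:C(H)\to C(K)$ with $\|E\|\le1$.
\end{lemma}

\begin{proof}
Let $\iota:H\to Q=[0,1]^{\mathbb N}$ be a homeomorphic embedding. Tietze's theorem, applied to each coordinate, extends $\iota$ to a continuous map $h:K\to Q$. Let $D:C(\iota(H))\to C(Q)$ be a Borsuk--Dugundji operator and put $Ef=D(f\circ\iota^{-1})\circ h$. Then $\|Ef\|\le\|f\|$, and $Ef(x)=D(f\circ\iota^{-1})(\iota(x))=f(x)$ for $x\in H$.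
\end{proof}

\section{One jump and two jumps}\label{sec:jumps}

A set in $C(K)$ fails to be relatively weakly compact when a pointwise limit of its elements has a jump. One jump is measured in the same way by $\omega$ and by $\operatorname{wk}$.

\begin{example}\label{ex:one}
On $\mathbb N^*$ let $a_n(p)=\mathbf 1[p\le n]$ and $A=\{a_n:n\in\mathbb N\}$. The constant function $\frac12$ gives $\omega(A)\le\frac12$. The pointwise limit $f(p)=\mathbf 1[p<\infty]$ lies in $\overline A^{w^*}\subset\ell_\infty(\mathbb N^*)$. If $g$ is continuous and $\|f-g\|\le r$, then $|g(\infty)|\le r$ and $|g(\infty)-1|=\lim_p|g(p)-1|\le r$, so $r\ge\frac12$. By \eqref{eq:easy}, $\operatorname{wk}(A)=\omega(A)=\frac12$.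
\end{example}

To separate the two quantities we arrange two jumps so that every cluster point of $A$ shows only one of them, while a weakly compact approximating family has to absorb both.

\begin{example}\label{ex:two}
Define functions of $s=(s_1,s_2)\in\mathbb N^2$ by
\[
y_p(s)=\mathbf 1[s_1\ge p],\qquad y_{p,n,p'}(s)=\mathbf 1[s_1\ge p]+\mathbf 1[s_1=n,\ s_2\ge p']\qquad(p,p'\in\mathbb N,\ n\ge p),
\]
and let $P\subset\{0,1,2\}^{\mathbb N^2}$ consist of $0$, all $y_p$ and all $y_{p,n,p'}$. Consider a sequence of points $y_{p,n,p'}$ in which each index is constant or tends to infinity. If $p\to\infty$, then $n\to\infty$ and the limit is $0$. If $p$ is constant and $n\to\infty$, or $p,n$ are constant and $p'\to\infty$, the limit is $y_p$. Also $y_p\to0$. So $P$ is a countable compact space, with $P'=\{0\}\cup\{y_p:p\in\mathbb N\}$ and $P''=\{0\}$. Let $\pi_s\in C(P)$ be the coordinate function $\pi_s(y)=y(s)$ and $A=\{\pi_s:s\in\mathbb N^2\}$. We claim that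
\[
\operatorname{wk}(A)=\tfrac12,\qquad\omega(A)=1 .
\]

\emph{The value of $\operatorname{wk}$.} An element $f$ of $\overline A^{w^*}\setminus A$ is the pointwise limit of a sequence of functions $\pi_s$ in which $s_1\to\infty$, or $s_1=n_0$ is constant and $s_2\to\infty$. In the first case $f(0)=0$ and $f=1$ elsewhere; the distance from $f$ to $C(P)$ is at most $\frac12$, and it is at least $\frac12$ by the argument of Example~\ref{ex:one} along $y_p\to0$. In the second case
\[
f(0)=0,\qquad f(y_p)=\mathbf 1[n_0\ge p],\qquad f(y_{p,n,p'})=\mathbf 1[n_0\ge p]+\mathbf 1[n=n_0].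
\]
The continuous function $g=\min(\pi_{(n_0,1)},1)$ vanishes at $0$ and equals $\mathbf 1[n_0\ge p]$ at $y_p$ and at $y_{p,n,p'}$, because $n=n_0$ forces $n_0\ge p$. So $f-g$ takes values in $\{0,1\}$ and $\|f-(g+\frac12)\|\le\frac12$.

\emph{The value of $\omega$.} The constant function $1$ gives $\omega(A)\le1$. Let $L\subset C(P)$ be weakly compact and let $\varphi_s\in L$ satisfy $\|\varphi_s-\pi_s\|\le r$ for all $s$. Take weak limits in $L$ along a nonprincipal ultrafilter $\mathcal U$,
\[
\psi_n=\lim_{n'\to\mathcal U}\varphi_{(n,n')},\qquad\psi=\lim_{n\to\mathcal U}\psi_n .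
\]
These are continuous functions, and the limits hold pointwise. Since $\pi_s(0)=0$, we have $|\varphi_s(0)|\le r$ for all $s$, and hence $|\psi(0)|\le r$. Fix $\delta>0$ and choose $p,n,p',n'$, in this order, so that consecutive terms of the chain
\[
\psi(0),\quad\psi(y_p),\quad\psi_n(y_p),\quad\psi_n(y_{p,n,p'}),\quad\varphi_{(n,n')}(y_{p,n,p'})
\]
differ by at most $\delta$, and so that $n\ge p$ and $n'\ge p'$. The index $p$ exists because $\psi$ is continuous and $y_p\to0$; the index $n$ because $\psi_n(y_p)\to\psi(y_p)$ along $\mathcal U$; the index $p'$ because $\psi_n$ is continuous and $y_{p,n,p'}\to y_p$ as $p'\to\infty$; the index $n'$ again by convergence along $\mathcal U$. Now $\pi_{(n,n')}(y_{p,n,p'})=2$, so the last term of the chain is within $r$ of $2$, while the first is within $r$ of $0$. Thus $2\le2r+4\delta$, and $r\ge1$.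
\end{example}

The chain alternates two moves: move the point, keeping the function, and move the function, keeping the point. Weak compactness of $L$ makes both moves almost free, since it provides the limits and makes them continuous. A cluster point of $A$ is only within $\varepsilon=\operatorname{wk}(A)$ of a continuous function, and its value may change by $2\varepsilon$ when the point moves; this is how the functions $\pi_s$ climb from $0$ to $2$ in steps of size $1$. The essential feature of $P$ is that the \emph{same} point $y_p$ is the limit of $y_{p,n,p'}$ for \emph{every} $n\ge p$. Whatever large $n$ the ultrafilter dictates, a second jump is available at the point where the first one ended.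

\section{The spaces $K_N$}\label{sec:KN}

\begin{proposition}\label{prop:KN}
For every $N\ge2$ there are a countable compact metrizable space $K_N$ such that $K_N^{(2N)}$ has at most one point, and a bounded set $A_N\subset C(K_N)$, such that
\[
\operatorname{wk}(A_N)\le1,\qquad\omega(A_N)\ge\tfrac{N-1}2 .
\]
\end{proposition}

The lower bound is proved by a longer chain of the kind used in Example~\ref{ex:two}. For the upper bound we do not list cluster points. We obtain $K_N$ as a quotient of a product space $M$ on which the functions are within $\frac12$ of a weakly compact family, and then apply Lemma~\ref{lem:sub}. The product structure of $M$ also gives compactness and the height of $K_N$ with little work. Fix $N\ge2$.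

\subsection{The tree and a weakly compact family}

Let $T=\bigcup_{k=0}^N\mathbb N^k$ be the tree of sequences of length at most $N$, and let $S=\mathbb N^N$ be the set of its maximal elements $s=(s_1,\dots,s_N)$. For $t,t'\in T$ let $|t|$ be the length of $t$ and $|t\wedge t'|$ the length of the longest common initial segment of $t$ and $t'$. We write $t\subset t'$ if $t'$ extends $t$, possibly $t'=t$, and $t^\frown n$ for $t$ followed by $n$. For $s\in S$ put
\[
w_s(t)=|s\wedge t|\qquad(t\in T).
\]
The map $t\mapsto(w_s(t))_{s\in S}$ from $T$ to $\{0,\dots,N\}^S$ is injective: the maximum of $w_s(t)$ over $s$ is $|t|$, it is attained exactly for $s\supset t$, and the set of these $s$ determines $t$. We give $T$ the topology induced by this map. It is metrizable because $S$ is countable, and each $w_s$ is continuous. The functions $w_s$ range from $0$ to $N$, and yet they have no jumps in the limit.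

\begin{lemma}\label{lem:tree}
The space $T$ is compact, and $\{w_s:s\in S\}$ is relatively weakly compact in $C(T)$.
\end{lemma}

\begin{proof}
We first show that every sequence $(t^i)$ in $T$ has a subsequence, still denoted $(t^i)$, for which there is $t\in T$ with
\begin{equation}\label{eq:wedge}
|t^i\wedge t'|\to|t\wedge t'|\qquad\text{for every }t'\in T.
\end{equation}
Let $t$ be of maximal length $k$ among the nodes with $t\subset t^i$ for infinitely many $i$. If $t^i=t$ for infinitely many $i$, take a constant subsequence. Otherwise infinitely many $t^i$ extend $t$ properly and, by maximality, each $t^\frown n$ is extended by only finitely many $t^i$. So there is a subsequence with $t^i\supset t^\frown n_i$ and the $n_i$ pairwise distinct. Let $t'\in T$. If $t'\not\supset t$, then $|t^i\wedge t'|=|t\wedge t'|$ for all $i$. If $t'\supset t$, then $|t^i\wedge t'|=k=|t\wedge t'|$ unless $t'\supset t^\frown n_i$, which happens for at most one $i$. This proves \eqref{eq:wedge}.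

Taking $t'\in S$ in \eqref{eq:wedge} gives $t^i\to t$ in $T$, so $T$ is compact. For a sequence $(s^i)$ in $S$, \eqref{eq:wedge} gives a subsequence of $(w_{s^i})$ converging pointwise to $t'\mapsto|t\wedge t'|$. This function equals $\min(|t|,w_s)$ for any $s\in S$ with $s\supset t$, so it is continuous, and the subsequence converges weakly. The Eberlein--\v{S}mulian theorem finishes the proof.
\end{proof}

\subsection{Thresholds and gluing}

We now add to $w_s$ a term with values in $\{0,1\}$, modeled on Example~\ref{ex:one}, chosen so that a node $t$ and its successors $t^\frown n$ can no longer be told apart at suitable points. Let $M=T\times(\mathbb N^*)^N$, a countable compact metrizable space with points $(t,m)$, $m=(m_0,\dots,m_{N-1})$. Define $q:M\to\{0,\dots,N\}^S$ by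
\begin{equation}\label{eq:q}
q(t,m)(s)=j+\mathbf 1[\,j<N\text{ and }s_{j+1}\ge m_j\,],\qquad\text{where }j=|s\wedge t|.
\end{equation}
In words, $s$ earns one point for each level at which it follows $t$, and one bonus point if the coordinate $s_{j+1}$ by which it leaves $t$ reaches the threshold $m_j$. A threshold $m_j=\infty$ is never reached.

The map $q$ is continuous. Indeed, fix $s$. The sets $\{(t,m):|s\wedge t|=j\}$, $0\le j\le N$, are clopen and cover $M$, and on each of them $q(\cdot)(s)$ is constant ($j=N$) or equals $j$ plus the indicator function of the clopen set $\{m_j\le s_{j+1}\}$. Put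
\[
K_N=q(M),\qquad\pi_s(x)=x(s)\quad(x\in K_N,\ s\in S),\qquad A_N=\{\pi_s:s\in S\}.
\]
Then $K_N$ is a countable compact metrizable space and $A_N\subset C(K_N)$ is bounded. The map $q$ makes the identifications that the chain needs: a bonus point earned by leaving $t$ through $n$ looks the same as a point earned by following $t^\frown n$.

\begin{lemma}[Gluing]\label{lem:glue}
Let $t\in T$ with $|t|=k\le N-2$, let $n\in\mathbb N$, and let $m\in(\mathbb N^*)^N$ satisfy $m_k\le n$ and $m_{k+1}=\infty$. Then $q(t,m)=q(t^\frown n,m)$.
\end{lemma}

\begin{proof}
Let $s\in S$. If $s\not\supset t^\frown n$, then $|s\wedge t|=|s\wedge t^\frown n|$, and the two values given by \eqref{eq:q} are the same expression. If $s\supset t^\frown n$, then $q(t,m)(s)=k+\mathbf 1[n\ge m_k]=k+1$ and $q(t^\frown n,m)(s)=k+1+\mathbf 1[s_{k+2}\ge\infty]=k+1$.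
\end{proof}

For $N=3$, fix $n_1\in\mathbb N$ and evaluate at the elements $s=(n_1,s_2,s_3)$ of $S$. As functions of $(s_2,s_3)$, the points $q((n_1),(1,\infty,\infty))$, $q((n_1),(1,p,\infty))$ and $q((n_1,n),(1,p,p'))$ with $n\ge p$ are $1$, $1+y_p$ and $1+y_{p,n,p'}$, in the notation of Example~\ref{ex:two}. These are the points that the chain below visits.

\subsection{The height of $K_N$}

For $(t,m)\in M$ count the directions in which the point can still be approached:
\[
\rho(t,m)=(N-|t|)+\#\{j:m_j=\infty\}\le2N,
\]
with equality only at $(\emptyset,(\infty,\dots,\infty))$. The set $\{t':t'\supset t\}$ equals $\{t':w_s(t')\ge|t|\}$ for any $s\in S$ with $s\supset t$, so it is open in $T$, and $\{m':m'_j=m_j\text{ whenever }m_j<\infty\}$ is open in $(\mathbb N^*)^N$. Let $V$ be the product of these two sets and let $(t',m')\in V$ differ from $(t,m)$. Then $|t'|\ge|t|$, every infinite entry of $m'$ is an infinite entry of $m$, and either $|t'|>|t|$ or some infinite entry of $m$ is finite in $m'$. So $\rho(t',m')<\rho(t,m)$. It follows by induction that $M^{(i)}\subset\{\rho\ge i\}$: if $(t,m)\in M^{(i+1)}$, then $V$ contains another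 point of $M^{(i)}$, whence $\rho(t,m)>i$. In particular $M^{(2N)}$ has at most one point.

The height does not increase under $q$. For closed $F\subset M$ we have $q(F)'\subset q(F')$: if $y\in q(F)'$, there are $\xi_i\in F$ with $q(\xi_i)\ne y$ and $q(\xi_i)\to y$; a subsequence of $(\xi_i)$ converges to some $\xi\in F$ with $q(\xi)=y$, and $\xi_i\ne\xi$ for all $i$, so $\xi\in F'$. By induction,
\[
K_N^{(i+1)}\subset q\bigl(M^{(i)}\bigr)'\subset q\bigl(M^{(i+1)}\bigr),
\]
and $K_N^{(2N)}$ has at most one point.

\subsection{The upper bound $\operatorname{wk}(A_N)\le1$}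

The map $f\mapsto f\circ q$ is a linear isometry of $C(K_N)$ onto a closed subspace $Y$ of $C(M)$; let $B=\{\pi_s\circ q:s\in S\}$ be the image of $A_N$. Regard $w_s$ as a function on $M$ that depends only on $t$. This identification is an isometric embedding of $C(T)$ into $C(M)$, so by Lemma~\ref{lem:tree} the set $\{w_s+\frac12:s\in S\}$ is relatively weakly compact in $C(M)$. By \eqref{eq:q}, $\pi_s\circ q-w_s$ takes values in $\{0,1\}$, so $\|\pi_s\circ q-(w_s+\frac12)\|\le\frac12$. Hence $\omega_{C(M)}(B)\le\frac12$, and by Lemma~\ref{lem:sub} and \eqref{eq:easy},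
\[
\operatorname{wk}(A_N)=\operatorname{wk}_Y(B)\le2\operatorname{wk}_{C(M)}(B)\le2\,\omega_{C(M)}(B)\le1 .
\]

\subsection{The lower bound $\omega(A_N)\ge\frac{N-1}2$}

Let $r>\omega(A_N)$. There are a weakly compact set $L\subset C(K_N)$ and functions $\varphi_s\in L$ with $\|\varphi_s-\pi_s\|\le r$ for all $s\in S$. Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Put $\psi_s=\varphi_s$ for $s\in S$ and, by downward induction on $|t|$,
\[
\psi_t=\text{weak-}\lim_{n\to\mathcal U}\psi_{t^\frown n}\in L\qquad(|t|<N).
\]
Each $\psi_t$ is continuous on $K_N$, and $\psi_{t^\frown n}(x)\to\psi_t(x)$ along $\mathcal U$ for every $x\in K_N$.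

Fix $\delta>0$. We choose natural numbers $p_0,n_1,p_1,n_2,\dots,p_{N-1},n_N$, in this order, and write
\[
u_k=(n_1,\dots,n_k),\qquad\mu_k=(p_0,\dots,p_k,\infty,\dots,\infty),\qquad x_k=q(u_k,\mu_k),
\]
where $u_k$ is defined for $0\le k\le N$ (with $u_0=\emptyset$), and $\mu_k$, $x_k$ for $0\le k\le N-1$. Start with $p_0=1$. Then $x_0(s)=0+\mathbf 1[s_1\ge1]=1$ for all $s\in S$. Suppose that $0\le k\le N-1$ and that $u_k$ and $\mu_k$ have been chosen.

\emph{Moving the function.} The set of $n$ with $|\psi_{u_k{}^\frown n}(x_k)-\psi_{u_k}(x_k)|\le\delta$ belongs to $\mathcal U$, so it is infinite. Choose $n_{k+1}\ge p_k$ in it. Then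
\begin{equation}\label{eq:movef}
|\psi_{u_{k+1}}(x_k)-\psi_{u_k}(x_k)|\le\delta .
\end{equation}

\emph{Moving the point.} Let $k\le N-2$. Since $p_k\le n_{k+1}$ and the entry of $\mu_k$ with index $k+1$ is $\infty$, Lemma~\ref{lem:glue} gives $x_k=q(u_{k+1},\mu_k)$. By continuity of $q$, the points $q(u_{k+1},(p_0,\dots,p_k,p,\infty,\dots,\infty))$ converge to $q(u_{k+1},\mu_k)=x_k$ as $p\to\infty$. Since $\psi_{u_{k+1}}$ is continuous, there is $p_{k+1}\in\mathbb N$ with
\begin{equation}\label{eq:movep}
|\psi_{u_{k+1}}(x_{k+1})-\psi_{u_{k+1}}(x_k)|\le\delta .
\end{equation}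
The new threshold $p_{k+1}$ is finite, so the next index $n_{k+2}$ can be chosen beyond it.

Adding \eqref{eq:movef} for $0\le k\le N-1$ and \eqref{eq:movep} for $0\le k\le N-2$ gives
\[
|\psi_{u_N}(x_{N-1})-\psi_\emptyset(x_0)|\le(2N-1)\delta .
\]
At the start of the chain, $|\varphi_s(x_0)-1|\le r$ for all $s\in S$ because $\pi_s(x_0)=1$; this inequality passes to limits along $\mathcal U$, so $|\psi_t(x_0)-1|\le r$ for all $t\in T$, in particular for $t=\emptyset$. At the end, $u_N\in S$, $|u_N\wedge u_{N-1}|=N-1$ and $n_N\ge p_{N-1}$, so $\pi_{u_N}(x_{N-1})=N$ and $|\psi_{u_N}(x_{N-1})-N|\le r$. Therefore $N-1\le2r+(2N-1)\delta$. Letting $\delta\to0$ and $r\to\omega(A_N)$ we obtain $\omega(A_N)\ge\frac{N-1}2$. This completes the proof of Proposition~\ref{prop:KN}.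

\begin{remark}\label{rem:ambient}
The set $B$ above satisfies $\omega_{C(M)}(B)\le\frac12$ and $\omega_Y(B)=\omega(A_N)\ge\frac{N-1}2$. So Lemma~\ref{lem:sub} fails for $\omega$ with any constant, and the lower bound is due entirely to the gluing: the approximants $w_s+\frac12$ distinguish the points $(t,m)$ and $(t^\frown n,m)$ of Lemma~\ref{lem:glue} when $s\supset t^\frown n$, and so they are not functions on $K_N$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ be the one-point compactification of the disjoint union $\bigsqcup_{N\ge2}K_N$. It is countable and compact, and each $K_N$ is clopen in $K$. Let $E_N:C(K_N)\to C(K)$ be extension by $0$ and $R_N:C(K)\to C(K_N)$ restriction. Both have norm at most $1$ and $R_NE_N=\mathrm{id}$. By Lemma~\ref{lem:op} and Proposition~\ref{prop:KN},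
\[
\operatorname{wk}(E_NA_N)\le1,\qquad\omega(E_NA_N)\ge\tfrac{N-1}2\qquad(N\ge2).
\]
So no constant $C$ satisfies $\omega\le C\operatorname{wk}$ on $C(K)$, and for $N=4$ we have $\omega(E_4A_4)\ge\frac32>1\ge\operatorname{wk}(E_4A_4)$. Since $K$ is countable, $C(K)^*=\ell_1(K)$, which is $L^1(\mu)$ for the counting measure $\mu$ on $K$.
\end{proof}

\section{Truncation and the upper bound}\label{sec:upper}

For $\theta>0$ define a scalar function by $\tau_\theta(0)=0$ and $\tau_\theta(\zeta)=\zeta\max\{0,1-\theta/|\zeta|\}$ for $\zeta\ne0$. It is continuous, and
\[
|\tau_\theta(\zeta)|\le|\zeta|,\qquad|\zeta-\tau_\theta(\zeta)|=\min\{|\zeta|,\theta\}\le\theta,\qquad\tau_\theta(\zeta)=0\ \text{ if }|\zeta|\le\theta .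
\]

We first recall why $\omega=\operatorname{wk}$ on $c_0(\Gamma)$. Here the bidual is $\ell_\infty(\Gamma)$, and on bounded sets weak$^*$ convergence is pointwise convergence. Let $A\subset c_0(\Gamma)$ be bounded, $\theta>\operatorname{wk}(A)$ and $A'=\{\tau_\theta\circ a:a\in A\}\subset c_0(\Gamma)$. An element $G$ of the weak$^*$ closure of $A'$ is the pointwise limit of a net $(\tau_\theta\circ a_i)$; along a subnet $a_i\to F\in\overline A^{w^*}$, so $G=\tau_\theta\circ F$. Choose $g\in c_0(\Gamma)$ with $\eta:=\theta-\|F-g\|>0$. Off the finite set $\{|g|\ge\eta\}$ we have $|F|<\theta$, so $G$ is finitely supported and lies in $c_0(\Gamma)$. Thus $A'$ is relatively weakly compact, and $\omega(A)\le\theta$ because $\|a-\tau_\theta\circ a\|\le\theta$.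

In $C(K)$ the functions need not be small near $K'$, and truncating $a$ itself does not remove the jumps of the limit functions. We therefore first approximate $a$ on $K'$ from a weakly compact set, which the induction hypothesis provides, extend the approximant to $K$, and truncate the difference, which is small on $K'$. Two new points arise. The extensions must again form a weakly compact set and must commute with weak limits; this is the only use of the bounded extension operator, and its norm plays no role. And for uncountable $K$ an element of $C(K)^{**}$ need not be determined by its values at the measures $\delta_x$; Grothendieck's theorem allows us to work with pointwise limits nevertheless.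

\begin{proof}[Proof of Theorem~\ref{thm:height}(2)]
If $K$ is metrizable, the extension operators exist by Lemma~\ref{lem:ext}. We argue by induction on $n$. If $K'=\emptyset$, in particular if $n=1$, then $K$ is finite, bounded sets in $C(K)$ are relatively norm compact, $\omega=0$ and $\kappa(K)=0$. Let $n\ge2$ and $H=K'\ne\emptyset$. Since $H^{(j)}=K^{(j+1)}$, the space $H$ satisfies the hypotheses with $n-1$ in place of $n$, so $\kappa(H)\le c:=2(n-2)$. Let $E:C(H)\to C(K)$ be a bounded extension operator and $R:C(K)\to C(H)$ restriction.

Let $A\subset C(K)$ be bounded, $\varepsilon>\operatorname{wk}(A)$ and $\eta>0$. By Lemma~\ref{lem:op}, $\omega(RA)\le c\operatorname{wk}(RA)\le c\varepsilon$. So there are a weakly compact set $L\subset C(H)$ and functions $l_a\in L$ with $\|Ra-l_a\|\le c\varepsilon+\eta$ for all $a\in A$. Put $\theta=(c+2)\varepsilon+2\eta$, $\tau=\tau_\theta$ and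
\[
a'=El_a+\tau\circ(a-El_a)\in C(K)\qquad(a\in A).
\]
Then $\|a-a'\|\le\theta$, and $A'=\{a':a\in A\}$ is bounded because $A$ and $EL$ are.

We claim that $A'$ is relatively weakly compact. The closure of $A'$ in the space of all scalar functions on $K$ with the pointwise topology is compact by Tychonoff's theorem, so by Grothendieck's theorem it suffices to show that the pointwise limit $h$ of any pointwise convergent net $(a_i')$ in $A'$ is continuous. Pass to a subnet such that $a_i\to F$ weak$^*$ in $C(K)^{**}$ and $l_{a_i}\to l\in L$ weakly, and put $f(x)=F(\delta_x)=\lim_ia_i(x)$. A bounded operator is weak-to-weak continuous, so $El_{a_i}\to El$ pointwise, and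
\[
h=El+\tau\circ(f-El).
\]
On $H$ we have $|a_i-l_{a_i}|\le c\varepsilon+\eta$ and $El=l$, hence $|f-El|\le c\varepsilon+\eta$. Since $f$ need not be continuous, this bound does not by itself extend to a neighborhood of $H$. So we pass to a continuous function and back, at a cost of $\varepsilon$ each way. Choose $g\in C(K)$ with $\|F-g\|\le\varepsilon$; evaluating at $\delta_x$ gives $|f-g|\le\varepsilon$ on $K$. Then $|g-El|\le(c+1)\varepsilon+\eta$ on $H$, so the closed set
\[
D=\{x\in K:|g(x)-El(x)|\ge(c+1)\varepsilon+2\eta\}
\]
is disjoint from $H=K'$. A compact set of isolated points is finite, so $D$ is finite. Off $D$ we have $|f-El|\le\varepsilon+(c+1)\varepsilon+2\eta=\theta$, so $\tau\circ(f-El)$ vanishes there. A function supported on finitely many isolated points is continuous. Hence $h\in C(K)$, and the claim is proved.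

Taking the weak closure of $A'$ as the weakly compact set gives $\omega(A)\le\theta$. Letting $\eta\to0$ and $\varepsilon\to\operatorname{wk}(A)$ we obtain $\omega(A)\le(c+2)\operatorname{wk}(A)=2(n-1)\operatorname{wk}(A)$.
\end{proof}

\section{Copies of $K_N$ in other compact spaces}\label{sec:copies}

By Lemmas~\ref{lem:op} and~\ref{lem:ext}, the set $A_N$ can be transplanted to $C(K)$ as soon as $K$ contains a copy of $K_N$. The bound on the height of $K_N$ tells us when this happens.

\begin{lemma}\label{lem:embed}
Let $m\ge0$. Let $Z$ be a countable compact metrizable space and $z\in Z$ with $Z^{(m)}\subset\{z\}$. Let $H$ be a compact metrizable space, $y\in H^{(m)}$, and $U$ a neighborhood of $y$. Then there is a homeomorphic embedding $h:Z\to H$ with $h(Z)\subset U$ and $h(z)=y$.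
\end{lemma}

\begin{proof}
We use induction on $m$, and write $d$ for metrics on $Z$ and on $H$. If $Z=\{z\}$, which is the case for $m=0$, put $h(z)=y$. Let $m\ge1$ and $Z\ne\{z\}$.

\emph{Decomposing $Z$.} For each $\xi\in Z$ the function $d(\xi,\cdot)$ takes countably many values, and a ball around $\xi$ whose radius is not among them is clopen. So clopen sets form a base. Choose radii $r_1>r_2>\cdots\to0$ that are not values of $d(z,\cdot)$, with $r_1$ larger than the diameter of $Z$. The annuli $W=\{r_{k+1}<d(z,\cdot)<r_k\}$ are clopen and partition $Z\setminus\{z\}$. For such an annulus, $W^{(m)}\subset W\cap Z^{(m)}=\emptyset$, so $W^{(m-1)}$ is a compact set without accumulation points, hence finite. Split $W$ into finitely many nonempty clopen pieces, each containing at most one point of $W^{(m-1)}$. Enumerate all pieces of all nonempty annuli as $Z_1,Z_2,\dots$ (finitely or infinitely many), and choose $z_i\in Z_i$ with $Z_i^{(m-1)}\subset\{z_i\}$. Every neighborhood of $z$ contains all but finitely many $Z_i$.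

\emph{Making room in $H$.} Since $y\in(H^{(m-1)})'$, there are points $y_i\in H^{(m-1)}$ in the interior of $U$ such that $d_i=d(y_i,y)$ satisfies $0<d_{i+1}\le d_i/3$. Let $U_i$ be the intersection of $U$ with the open ball of radius $d_i/2$ around $y_i$. Points of $U_i$ have distance from $y$ in the interval $(d_i/2,3d_i/2)$, and these intervals are pairwise disjoint. So the $U_i$ are pairwise disjoint neighborhoods of the $y_i$, they do not contain $y$, and every neighborhood of $y$ contains all but finitely many of them.

By the induction hypothesis there are embeddings $h_i:Z_i\to U_i$ with $h_i(z_i)=y_i$. Let $h=h_i$ on $Z_i$ and $h(z)=y$. Then $h$ is injective, continuous on each open set $Z_i$, and continuous at $z$ by the last sentences of the two preceding paragraphs. An injective continuous map from a compact space to a Hausdorff space is an embedding.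
\end{proof}

The hypothesis $Z^{(m)}\subset\{z\}$ cannot be weakened to $Z^{(m+1)}=\emptyset$: the disjoint union of two copies of $\mathbb N^*$ has two nonisolated points, so it does not embed in $\mathbb N^*$. This is why Proposition~\ref{prop:KN} records that $K_N^{(2N)}$ has at most one point.

\begin{proof}[Proof of Theorem~\ref{thm:height}(1)]
Let $z$ be the point of $K_N^{(2N)}$, or any point of $K_N$ if this set is empty. Lemma~\ref{lem:embed} with $m=2N$ and $U=H$ lets us regard $K_N$ as a closed metrizable subset of $K$. Let $E:C(K_N)\to C(K)$ be as in Lemma~\ref{lem:ext} and let $R$ be restriction to $K_N$, so that $RE=\mathrm{id}$. By Lemma~\ref{lem:op} and Proposition~\ref{prop:KN}, $\operatorname{wk}(EA_N)\le1$ and $\omega(EA_N)\ge\frac{N-1}2$. Any $C$ with $\omega\le C\operatorname{wk}$ on $C(K)$ is therefore at least $\frac{N-1}2$.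
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:height}(3)]
If $K^{(n)}=\emptyset$, then (2) gives $\kappa(K)\le2(n-1)$, hence equivalence. If $K^{(n)}\ne\emptyset$ for all $n$, then (1) applies with $H=K$ and every $N\ge2$, so $\kappa(K)=\infty$. For the lower bound let $K^{(n-1)}\ne\emptyset$ and $N=\lfloor\frac{n-1}2\rfloor$. If $N\le1$, the bound $\frac{N-1}2$ is not positive. If $N\ge2$, then $K^{(2N)}\supset K^{(n-1)}\ne\emptyset$ because $2N\le n-1$, and (1) gives $\kappa(K)\ge\frac{N-1}2$.
\end{proof}

For a nonmetrizable $K$ we need a metrizable closed subset that retains the height. In a Corson compact such a subset can be grown from convergent sequences.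

\begin{proof}[Proof of Theorem~\ref{thm:height}(4)]
Let $K\subset\mathbb R^\Gamma$ consist of countably supported points. We recall two standard properties. First, the closure of a countable set $G\subset K$ is metrizable: the union $\Gamma_0$ of the supports of the points of $G$ is countable, and $\overline G$ is homeomorphic to a subset of $\mathbb R^{\Gamma_0}$. Second, $K$ is Fr\'echet--Urysohn: if $x\in\overline G$ for an arbitrary set $G\subset K$, then some sequence in $G$ converges to $x$. To see this, list the support of each point of $K$ as a finite or infinite sequence, and choose $g_k\in G$ inductively so that $|g_k(\gamma)-x(\gamma)|<1/k$ whenever $\gamma$ is among the first $k$ elements of the support of one of $x,g_1,\dots,g_{k-1}$. Then $g_k(\gamma)\to x(\gamma)$ if $\gamma$ lies in one of these supports, and $g_k(\gamma)=0=x(\gamma)$ for all $k$ otherwise.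

Fix $n\in\mathbb N$. We choose points $x_t\in K^{(n-|t|)}$ for all sequences $t$ of natural numbers of length $|t|\le n$. Let $x_\emptyset\in K^{(n)}$. If $|t|<n$ and $x_t$ has been chosen, then $x_t$ lies in the closure of $K^{(n-|t|-1)}\setminus\{x_t\}$, so there are points $x_{t^\frown i}$ in this set with $x_{t^\frown i}\to x_t$ as $i\to\infty$. Let $H$ be the closure of the countable set $\{x_t:|t|\le n\}$; it is metrizable. We have $x_t\in H^{(n-|t|)}$ by downward induction on $|t|$: this is true for $|t|=n$, and for $|t|<n$ the point $x_t$ is the limit of the points $x_{t^\frown i}\ne x_t$ of the closed set $H^{(n-|t|-1)}$. Thus $x_\emptyset\in H^{(n)}$. Taking $n=2N$ and applying (1) for every $N\ge2$ gives $\kappa(K)=\infty$.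
\end{proof}

The three examples in Theorem~\ref{thm:height} follow from (3). The spaces $[0,1]$ and $\{0,1\}^{\mathbb N}$ are metrizable and have no isolated points, so all their derivatives are the whole space. The ordinal interval $K=[0,\omega^\omega]$, in which $\omega$ denotes the first infinite ordinal, is a countable compact space in the order topology, hence metrizable. For $n\ge 0$, every ordinal $\omega^n\beta\in K$ with $\beta\ge1$ belongs to $K^{(n)}$. This follows by induction on $n$, since $\omega^{n+1}\beta=\omega^n\lambda$ with $\lambda=\omega\beta$ a limit ordinal, and $\omega^n\lambda$ is the supremum of the smaller ordinals $\omega^n\gamma$, $1\le\gamma<\lambda$. In particular $\omega^n\in K^{(n)}$ for all $n$. This completes the proof of Theorem~\ref{thm:height}.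

\begin{thebibliography}{1}

\bibitem{KKS}
Miroslav Ka\v{c}ena, Ond\v{r}ej F. K. Kalenda and Ji\v{r}\'i Spurn\'y,
\emph{Quantitative Dunford-Pettis property},
arXiv:1110.1243 (2011).

\end{thebibliography}
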